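# An algebraic spatial lattice with no algebraic and strongly spatial extension in its variety

## 1. Guessing "yes": points and minimal join-covers in small lattices

The question of this talk comes from Luigi Santocanale and Friedrich Wehrung, "Varieties of lattices with geometric descriptions", arXiv:1102.2195 (2011):

*Can every algebraic and spatial lattice be embedded, within its variety, into some algebraic and strongly spatial lattice?*

The natural first guess is yes. Roughly, a spatial lattice is one in which every element is built from points. It is strongly spatial if, moreover, every way of covering a point can be sharpened to a way that cannot be improved. If a lattice lacks some optimal covers, one hopes to add them as limits without creating new identities. Let us fix the words and then test this hope.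

Lattices may be infinite.

**Definition (points, spatial).** An element $p$ of a lattice $L$ is *completely join-irreducible*, or a *point*, if there is a largest element of $L$ strictly smaller than $p$; write $p_*$ for it. The lattice $L$ is *spatial* if every element of $L$ is a (possibly infinite) join of points of $L$.

If $p$ is a point, then

$$p=\bigvee X\ \Longrightarrow\ p\in X,\tag{1}$$

since otherwise all elements of $X$ lie strictly below $p$, so $\bigvee X\le p_*<p$. The real interval $[0,1]$ has no points at all, so it is not spatial. In the pentagon $N_5$, with elements $0<u<w<1$ and $0<v<1$ and no other comparabilities, the points are $u,v,w$ (with $w_*=u$), and $1=u\vee v$, so $N_5$ is spatial.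

**Definition (algebraic).** An element $x$ of a complete lattice is *compact* if $x\le\bigvee X$ always implies $x\le\bigvee X_0$ for some finite $X_0\subseteq X$. A complete lattice is *algebraic* if every element is a join of compact elements.

Recall the textbook source of examples. A *closure system* on a set $E$ is a family of subsets of $E$ ("closed sets") that contains $E$ and is stable under intersections; it is a complete lattice under inclusion. If it is also stable under unions of nonempty directed families, then it is algebraic. Indeed, let $F\subseteq E$ be finite with closure contained in $\bigvee X$. The joins of the finite subsets of $X$ form a directed family, so their union is closed, hence equals $\bigvee X$. By finiteness $F$ lies in one of these joins. So closures of finite sets are compact, and every closed set is the join of the closures of its finite subsets.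

**Definition (refinement, join-covers, strongly spatial).** Let $L$ be a complete lattice. For $X,Y\subseteq L$, say that $X$ *refines* $Y$ if every element of $X$ lies below some element of $Y$. A *join-cover* of $p\in L$ is a subset $X\subseteq L$ with $p\le\bigvee X$. A join-cover $X$ of $p$ is *minimal* if for every join-cover $Y$ of $p$ that refines $X$ we have $X\subseteq Y$. The lattice $L$ is *strongly spatial* if it is spatial and every join-cover of every point $p$ of $L$ can be refined to a minimal join-cover of $p$.

In $N_5$, look at the join-covers of $w$. The cover $\{u,v\}$ is minimal: a set $Y$ refining it lies in $\{0,u,v\}$, and if $Y$ omits $u$ or $v$, then $\bigvee Y\le v$ or $\bigvee Y\le u$, neither of which is above $w$. The cover $\{w\}$ is minimal by (1). The cover $\{w,v\}$ is not minimal, since $\{w\}$ refines it and omits $v$; it refines to two different minimal covers, $\{w\}$ and $\{u,v\}$.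

**Definition (embedding within the variety).** Write $\mathrm{Var}(L)$ for the variety generated by $L$, that is, the class of all lattices satisfying every lattice identity satisfied by $L$. A lattice $L$ *embeds within its variety* into $M$ if $L$ has a lattice embedding into $M$ and $M\in\mathrm{Var}(L)$.

The three-element chain embeds into $N_5$, but not within its variety, because the chain is distributive and $N_5$ is not.

**First test: finite lattices.** A finite lattice is algebraic and spatial. It is also strongly spatial, so we may take $M=L$. Let $X$ be a join-cover of a point $p$. Among antichains, refinement is a partial order: if $X$ and $Y$ refine each other, then for $x\in X$ there are $y\in Y$, $x'\in X$ with $x\le y\le x'$, so $x=x'=y\in Y$, and symmetrically. Choose, among the finitely many antichains that are join-covers of $p$ refining $X$ (the set of maximal elements of $X$ is one), an antichain $Z$ that is minimal for refinement. If $Y$ is a join-cover of $p$ refining $Z$, let $Y^*$ be the set of its maximal elements. It has the same join, it is an antichain, and it refines $Z$; so $Y^*=Z$ by the choice of $Z$, and $Z\subseteq Y$. Hence $Z$ is a minimal join-cover.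

**Known positive cases.** The following may be quoted. Every modular lattice embeds within its variety into some algebraic and spatial lattice (Herrmann, Pickering, Roddy). Every algebraic, modular, spatial lattice is strongly spatial, and so is every bi-algebraic lattice. For each $n$, every $n$-distributive lattice embeds within its variety into some algebraic spatial lattice, and every modular or $n$-distributive lattice embeds within its variety into some strongly spatial lattice. In the other direction, there is a lattice that cannot be embedded within its variety into any algebraic and spatial lattice; but our question starts from a lattice that already is algebraic and spatial.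

One more fact will be used several times.

**Lemma 1.** In an algebraic lattice, every point is compact, and every minimal join-cover of a point is finite.

*Proof.* A point $p$ is the join of a set of compact elements, so by (1) it is one of them. If $X$ is a minimal join-cover of $p$, then compactness gives a finite $X_0\subseteq X$ that is a join-cover of $p$. As $X_0$ refines $X$, minimality gives $X\subseteq X_0$. $\square$

## 2. A descending chain, repaired by its limit

Now test the guess on an infinite lattice that is algebraic and spatial but not strongly spatial. On the set $G=\{a,e\}\cup\{c_n:n\ge1\}$, let $C$ be the lattice of all $D\subseteq G$ such that $c_n\in D$ implies $c_{n+1}\in D$, and $a,c_n\in D$ (for some $n$) implies $e\in D$. Each rule has finitely many premises, so $C$ is a closure system stable under directed unions, hence algebraic. The closures of single elements are $\{a\}$, $\{e\}$ and $C_n=\{c_k:k\ge n\}$. They are points, with largest strictly smaller elements $\varnothing,\varnothing,C_{n+1}$, and each closed set is the union of the closures of its elements. So $C$ is spatial.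

The set $\{\{a\},C_1\}$ is a join-cover of $\{e\}$. Let $X$ be a join-cover of $\{e\}$ refining it. The members of $X$ are among $\varnothing,\{a\},C_1,C_2,\dots$, and $X$ must contain $\{a\}$ and some $C_n$. But then $\{\{a\},C_{n+1}\}$ is a join-cover that refines $X$. If $X$ were minimal, it would be contained in $\{\{a\},C_{n+1}\}$, which is false as $C_n\in X$. So $C$ is not strongly spatial.

The repair is to add a limit. Let $C'$ be the lattice of all $D\subseteq G\cup\{c_\infty\}$ such that $c_n\in D$ implies $c_{n+1},c_\infty\in D$, and $a,c_\infty\in D$ implies $e\in D$. As before $C'$ is algebraic and spatial, with points $\{a\},\{e\},\{c_\infty\},C_n\cup\{c_\infty\}$.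

It is strongly spatial. Let $X$ be a join-cover of the closure $\bar q$ of $q$. If $q\in\bigcup X$, then $\{\bar q\}$ refines $X$ and is minimal by (1). Otherwise $q=e$ and $a,c_\infty\in\bigcup X$, so $\{\{a\},\{c_\infty\}\}$ refines $X$. It is a minimal join-cover of $\{e\}$, since a join-cover refining it has members among $\varnothing,\{a\},\{c_\infty\}$ and needs both $\{a\}$ and $\{c_\infty\}$.

The map sending $D\in C$ to $D\cup\{c_\infty\}$ if $D$ contains some $c_n$, and to $D$ otherwise, is a lattice embedding of $C$ into $C'$. It is injective. It preserves intersections because, if $c_k\in D$ and $c_n\in E$, then $c_{\max(k,n)}\in D\cap E$. It preserves joins because both joins are the union, with $e$ added exactly when $a$ and some $c_n$ lie in $D\cup E$.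

Finally $C'\in\mathrm{Var}(C)$. Given finitely many elements of $C'$, choose $m$ such that each of them contains $c_m$ or contains no $c_n$ at all. The elements of $C'$ with this property form a sublattice. Let $g:G\to G\cup\{c_\infty\}$ send $c_k$ to $c_\infty$ for $k>m$ and fix everything else. On this sublattice $D\mapsto g^{-1}(D)$ is a lattice embedding into $C$. It preserves intersections and unions. It is injective, since on the sublattice $D$ is determined by which of $a,e,c_1,\dots,c_m,c_\infty$ it contains, and these all lie in the image of $g$. It preserves joins, since $c_\infty\in D\cup E$ if and only if some $c_n$ lies in $g^{-1}(D\cup E)$. So an identity failing in $C'$ fails in $C$.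

The guess has passed this test too. What made the repair work is that the limit cover $\{a,c_\infty\}$ is *finite*.

## 3. Making the limit cover infinite: the lattice $L$

By Lemma 1, minimal join-covers of points in an algebraic lattice are finite. So let us arrange that each step from $c_n$ to $c_{n+1}$ has a price: one more element $b_n$ must be put into the cover. The covers are then
$$\{b_0,c_1\},\quad\{b_0,b_1,c_2\},\quad\{b_0,b_1,b_2,c_3\},\ \dots$$
and the only candidate for a limit, $\{b_0,b_1,b_2,\dots\}\cup\{c_\infty\}$, is infinite. This suggests that the guess is false, and it is: the answer to the question is **no**. Here is the lattice.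

Let $P=\{b_i:i\ge0\}\cup\{c_i:i\ge1\}\cup\{\tau_1,\tau_2\}$, partially ordered by
$$c_i\ge c_j\quad\text{and}\quad c_i\ge b_j\qquad\text{for } j\ge i\ge1,$$
with no other relations except reflexivity. So $c_1>c_2>\cdots$, the $b_i$ and $\tau_r$ are minimal, and $b_0,\tau_1,\tau_2$ are comparable only to themselves. For $n\ge0$ put
$$F_n=\{b_0,\dots,b_n,c_{n+1}\}.$$
A down-set $D\subseteq P$ is *full* if $F_n\subseteq D$ for some $n$. If $D$ is a down-set, then

$$F_n\subseteq D,\ m\ge n\ \Longrightarrow\ F_m\subseteq D;\qquad D\text{ is full}\iff D\text{ contains all }b_i\text{ and some }c_n.\tag{2}$$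

The first part holds because $b_{n+1},\dots,b_m,c_{m+1}\le c_{n+1}$. If $F_n\subseteq D$, then $b_i\in D$ for $i\le n$, and for $i>n$ because $b_i\le c_{n+1}$. Conversely, if $D$ contains all $b_i$ and $c_n$, then $F_{n-1}\subseteq D$.

Let $Q$ be the set of non-full down-sets of $P$, let $\pi\notin P$, and let
$$L=Q\cup\{p,1\},\qquad p=\{\pi\},\quad 1=P\cup\{\pi\},$$
ordered by inclusion. Write $o=\varnothing\in Q$ for the bottom. (The role of $\tau_1,\tau_2$ will appear in Section 5.)

**Step 1: $L$ is algebraic.** The purpose is to see $L$ as a closure system on $P\cup\{\pi\}$ stable under directed unions. Intersections of members of $Q$ are down-sets contained in a non-full set, hence non-full; $p\cap D=\varnothing$ for $D\in Q$; and $1$ is the whole set. So $L$ is a closure system. A directed union of members of $Q$ is a down-set, and if it contained the finite set $F_n$, one member would contain it; so it lies in $Q$. A directed family containing $p$ but not $1$ has no member $D\in Q\setminus\{o\}$, because only $1$ contains both $p$ and $D$; so its members are $p$ and possibly $\varnothing$, and its union is $p$. A family containing $1$ has union $1$.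

**Step 2: $L$ is spatial.** For $q\in P$, the down-set ${\downarrow}q$ is not full, because a full set contains $b_0$ together with some $c_n$, and only ${\downarrow}b_0=\{b_0\}$ contains $b_0$. So ${\downarrow}q\in Q$ is the closure of $\{q\}$. The set ${\downarrow}q\setminus\{q\}$ belongs to $Q$, and every closed set strictly inside ${\downarrow}q$ omits $q$, so this is the largest element strictly below ${\downarrow}q$. Also $p$ is an atom. So ${\downarrow}q$ ($q\in P$) and $p$ are points, and each closed set is the union of the closures of its elements, hence a join of points.

From now on we identify $q\in P$ with the point ${\downarrow}q\in L$. Thus, as elements of $L$, $b_i=\{b_i\}$ and $c_n=\{c_k,b_k:k\ge n\}$.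

**Step 3: joins in $L$.** The only closed set containing a full down-set is $1$, and the only closed set containing $\pi$ and an element of $P$ is $1$. Hence, for finite $U\subseteq L$ with $1\notin U$:

* if $U\subseteq Q$, then $\bigvee U=\bigcup U$ when this is non-full, and $\bigvee U=1$ otherwise;
* if $p\in U$, then $\bigvee U=p$ when $U\subseteq\{o,p\}$, and $\bigvee U=1$ otherwise.

Two consequences:

$$p\vee D=1\quad\text{and}\quad p\wedge D=o\qquad\text{for all }D\in Q\setminus\{o\};\tag{3}$$

$$\text{if } q\in\Bigl(\bigvee U\Bigr)\setminus\bigcup U\text{ with }U\text{ finite, then }\bigvee U=1.\tag{4}$$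

For example $\bigvee F_n=1$ for every $n$, so each $F_n$ is a join-cover of $p$. By (3), $\{o,b_1,c_1,p,1\}$ is a copy of $N_5$ in $L$, so $L$ is not modular, as it must be in view of the quoted results.

## 4. Common refinements inside $L$

Before treating all extensions, let us see why $L$ itself is not strongly spatial. Two lemmas do it. The first says that covers by elements of $Q$ have common refinements.

**Lemma 2.** Let $U,W\subseteq Q$ be finite with $\bigvee U=\bigvee W=1$. Then $\bigvee\{u\wedge w:u\in U,\ w\in W\}=1$.

*Proof.* The unions $\bigcup U$ and $\bigcup W$ are full, say $F_n\subseteq\bigcup U$ and $F_m\subseteq\bigcup W$. By (2), with $k=\max(n,m)$, $F_k$ is contained in both unions. Each element of $F_k$ lies in some $u\in U$ and some $w\in W$, so $F_k\subseteq\bigcup(u\cap w)$. All $u\wedge w=u\cap w$ are in $Q$ and their union is full, so their join is $1$. $\square$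

The second lemma says that a finite set cannot refine all $F_n$ and still cover anything new below $p$. We state it for an arbitrary lattice $M$ containing $L$, since we need that later.

**Lemma 3.** Let $M$ be a lattice containing $L$ as a sublattice and let $X\subseteq M$ be a finite nonempty set that refines $F_n$ for every $n\ge0$. Then there is $g\in Q$ with $\bigvee X\le g$. Hence every $p'\in M$ with $p'\le p$ and $p'\le\bigvee X$ satisfies $p'\le o$.

*Proof.* Let $x\in X$. Either $x\le c_k$ for all $k\ge1$, or $x\not\le c_k$ for some $k\ge1$. In the second case, as $X$ refines $F_{k-1}=\{b_0,\dots,b_{k-1},c_k\}$, we get $x\le b_i$ for some $i=i(x)$. As $X$ is finite, choose $N\ge1$ larger than all these $i(x)$. Elements of the second kind lie below one of $b_0,\dots,b_{N-1}$, and elements of the first kind lie below $c_{N+1}$; we *skip* $b_N$. So $\bigvee X\le g$, where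
$$g=b_0\vee\dots\vee b_{N-1}\vee c_{N+1}$$
is computed in $L$ (or in $M$, which is the same). The down-set $\{b_0,\dots,b_{N-1}\}\cup{\downarrow}c_{N+1}$ omits $b_N$, because $c_{N+1}$ is above $b_j$ only for $j\ge N+1$. By (2) it is not full, so it is $g$, and $g\in Q$. If $p'\le p$ and $p'\le\bigvee X$, then $p'\le p\wedge g=o$. $\square$

**The argument inside $L$.** Suppose $X$ is a minimal join-cover of $p$ in $L$ refining $\{b_0,c_1\}$. By Lemma 1, $X$ is finite; it is nonempty, as $p\not\le o$. Its members lie below $b_0$ or $c_1$, so they are in $Q$. As $\pi\in\bigvee X\setminus\bigcup X$, (4) gives $\bigvee X=1$. By Lemma 2, $\{x\wedge f:x\in X,f\in F_n\}$ has join $1$, so it is a join-cover of $p$. It refines $X$, so it contains $X$. Hence every element of $X$ lies below an element of $F_n$, for every $n$. Now Lemma 3 gives $p\le o$, a contradiction.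

## 5. An inequality valid in $L$ that recognizes $p$

Now let $M\in\mathrm{Var}(L)$ be algebraic and spatial and contain $L$. The members of $X$ are now arbitrary elements of $M$ below $b_0$ or $c_1$, and Lemma 2, which speaks of subsets of $Q$, says nothing about them. Lemma 3 and Lemma 1 survive; what must be replaced is the step "$X$ refines $F_n$". All we know about the new elements of $M$ is that they obey the identities of $L$. So we want Lemma 2 as an identity. The first thing to try is

$$z\wedge\bigvee_i x_i\wedge\bigvee_j y_j\ \le\ \bigvee_i(x_i\wedge z)\ \vee\ \bigvee_{i,j}(x_i\wedge y_j),\tag{5}$$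

to be used with $z=p$, $\{x_i\}=X$ and $\{y_j\}=F_n$. If (5) held in $L$, we would be done. It does hold in $L$ when $z=p$ and all $x_i,y_j$ are in $Q$: if the left side is not $o$, then $\pi\in\bigvee x_i$ and $\pi\in\bigvee y_j$, both joins are $1$ by (4), and Lemma 2 applies. But (5) fails in general, for instance for

* $z=p$, $(x_1,x_2)=(b_0,c_1)$, $y_1=p$: the left side is $p$ and the right side is $o$;
* $z=y_1=\tau_1$, $(x_1,x_2)=(b_0,c_1)$: the left side is $\tau_1$ and the right side is $o$;
* $z=\tau_1$, $(x_1,x_2)=(p,b_0)$, $(y_1,y_2)=(b_0,c_1)$: the left side is $\tau_1$; on the right all meets are $o$ except $b_0\wedge b_0$, so the right side is $b_0\not\ge\tau_1$.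

So we must force, by lattice terms alone, the situation "$z=p$ and all $x_i,y_j\in Q$", or at least get rid of the bad cases. Two devices do this.

*Terms that may be assumed different from $1$.* If we add $\bigvee_i(x_i\wedge s)$ to the right side for some term $s$, then the inequality becomes trivially true whenever $s=1$. So each added $s$ lets us assume $s\ne1$. The price is paid in the application: the elements $x\wedge s$ join the refined cover, and they must be harmless there.

*A certificate for $z=p$.* We have $p\vee\tau_1=p\vee\tau_2=1$ but $p\vee(\tau_1\wedge\tau_2)=p\ne1$. For $z,t_1,t_2\in Q$ this pattern is impossible: if $z\vee t_1=z\vee t_2=1$, then Lemma 2 for $\{z,t_1\}$ and $\{z,t_2\}$ gives $z\vee(t_1\wedge t_2)=1$. This is what $\tau_1,\tau_2$ are for. We force $z\vee t_1=z\vee t_2=1$ by cutting the $x_i$ down to lie below $(z\vee t_1)\wedge(z\vee t_2)$. The remaining possibility, that some $t_r$ is $p$, will be excluded by further terms $s$, which work because $p\vee D=1$ for all $D\in Q\setminus\{o\}$.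

Here is the result. For variables $x_1,\dots,x_k,y_1,\dots,y_m,z,t_1,t_2$ ($k,m\ge1$) let
$$v=(z\vee t_1)\wedge(z\vee t_2),\qquad \hat x_i=x_i\wedge v,$$
and let $S$ be the finite set of the terms
$$z;\quad y_j;\quad t_r\vee(y_j\wedge z);\quad z\vee(t_r\wedge\hat x_l);\quad z\vee(t_r\wedge y_j);\quad z\vee(t_1\wedge t_2)$$
with $1\le j\le m$, $1\le l\le k$, $r\in\{1,2\}$.

**Lemma 4.** The lattice $L$ satisfies the inequality

$$z\wedge\bigvee_i\hat x_i\wedge\bigvee_j y_j\ \le\ \bigvee_i\bigvee_{s\in S}(\hat x_i\wedge s).\tag{6}$$

An inequality $\alpha\le\beta$ of terms is equivalent to the identity $\alpha\wedge\beta=\alpha$, so (6) then holds in all of $\mathrm{Var}(L)$.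

*Proof.* Evaluate the variables in $L$ and let $R$ be the right side.

**Step 1: reductions.** If some $s\in S$ equals $1$, then $R\ge\bigvee\hat x_i$ and (6) holds. So assume that no $s\in S$ equals $1$. In particular $z\ne1$, all $y_j\ne1$, and $t_1,t_2\ne1$, since $t_r\le t_r\vee(y_1\wedge z)$. Suppose (6) fails; then some $q\in P\cup\{\pi\}$ lies in the left side but not in $R$. So $q\in z$. As $z\in S$, we have $\hat x_i\wedge z\le R$, so $q\notin\hat x_i$ for all $i$; in particular no $\hat x_i$ equals $1$. But $q\in\bigvee\hat x_i$, so $\bigvee\hat x_i=1$ by (4). Since all $\hat x_i\le v$, we get $v=1$, that is, $z\vee t_1=z\vee t_2=1$.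

It remains to reach a contradiction when $z=p$ and when $z\in Q$. In both cases the plan is to show that all $\hat x_i$ and $y_j$ are in $Q$ and that $\bigvee y_j=1$. Then Lemma 2 gives $1=\bigvee_{i,j}(\hat x_i\wedge y_j)\le R$, because $y_j\in S$, and this contradicts $q\notin R$.

**Step 2: the case $z=p$.** Then $q=\pi$. As $p\vee t_r=1$ and $t_r\ne1$, we have $t_r\in Q\setminus\{o\}$. No $y_j$ equals $p$, since otherwise $t_1\vee(y_j\wedge z)=t_1\vee p=1$ by (3). So all $y_j\in Q$. All $\hat x_i\in Q$, since $\pi\notin\hat x_i$. Now $\pi\in\bigvee y_j\setminus\bigcup y_j$, so $\bigvee y_j=1$ by (4), and we have the contradiction.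

**Step 3: the case $z\in Q$.** Here $z\ne o$, as $q\in z$. If $t_1,t_2\in Q$, then Lemma 2 applied to $\{z,t_1\}$ and $\{z,t_2\}$ says that the join of $z\wedge z$, $z\wedge t_2$, $t_1\wedge z$, $t_1\wedge t_2$, which is $z\vee(t_1\wedge t_2)$, equals $1$. This is excluded. So $t_r=p$ for some $r$; fix it. If $\hat x_l=p$ for some $l$, then $z\vee(t_r\wedge\hat x_l)=z\vee p=1$ by (3); if $y_j=p$ for some $j$, then $z\vee(t_r\wedge y_j)=z\vee p=1$. Both are excluded, so all $\hat x_l$ and $y_j$ are in $Q$. If $y_j\wedge z\ne o$ for some $j$, then $t_r\vee(y_j\wedge z)=1$ by (3), which is excluded. So every $y_j$ is disjoint from $z$. As $q\in z$ and $q\in\bigvee y_j$, we have $q\notin\bigcup y_j$, hence $\bigvee y_j=1$ by (4), and we have the contradiction. $\square$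

## 6. No algebraic and strongly spatial extension in $\mathrm{Var}(L)$

**Theorem 1.** Let $M\in\mathrm{Var}(L)$ be a complete spatial lattice containing $L$ as a sublattice. Then there are points $p'$ of $M$ with $p'\le p$, $p'\not\le o$. For every such $p'$, the set $\{b_0,c_1\}$ is a join-cover of $p'$ that has no *finite* minimal join-cover of $p'$ refining it. If $M$ is also algebraic, $\{b_0,c_1\}$ cannot be refined to any minimal join-cover of $p'$. Hence $L$, which is algebraic and spatial, does not embed within its variety into any algebraic and strongly spatial lattice.

*Proof.* Note that $o$ need not be the bottom of $M$, and $p$ need not be a point of $M$. Finite joins and meets of elements of $L$ are the same in $L$ and in $M$.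

**Step 1: find a point $p'$ and its cover.** As $p\not\le o$ and $p$ is a join of points of $M$, some point $p'\le p$ satisfies $p'\not\le o$. For any such $p'$, since $F_0=\{b_0,c_1\}$, we have $p'\le p\le1_L=b_0\vee c_1$.

**Step 2: reduce to finite covers.** If $M$ is algebraic, every minimal join-cover of $p'$ is finite by Lemma 1. So it suffices to prove the statement on finite minimal join-covers.

Suppose then that $X$ is a finite minimal join-cover of $p'$ refining $\{b_0,c_1\}$. As $p'\not\le o$, $p'$ is not the least element of $M$, so $X\ne\varnothing$.

**Step 3: $X$ refines $F_n$ for every $n\ge0$.** This replaces the use of Lemma 2 in Section 4. Apply (6), which is valid in $M$, with $x_1,\dots,x_k$ the elements of $X$, with $\{y_j\}=F_n$, $z=p$ and $t_r=\tau_r$. Then $v=(p\vee\tau_1)\wedge(p\vee\tau_2)=1_L$. Each $x\in X$ is $\le b_0$ or $\le c_1$, hence $\le1_L$, so $\hat x=x$. As $\bigvee F_n=1_L$, $p'\le p\le 1_L$ and $p'\le\bigvee X$, the left side of (6) is $\ge p'$. Therefore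
$$\{x\wedge s:x\in X,\ s\in S\}$$
is a join-cover of $p'$. It refines $X$, so by minimality it contains $X$: each element of $X$ has the form $x\wedge s$. We evaluate these elements, remembering that $x\le b_0$ or $x\le c_1$.

* $s=z$: $x\wedge p\le o$, since $b_0\wedge p=c_1\wedge p=o$.
* $s=y_j$: $x\wedge s\le y_j\in F_n$.
* $s=t_r\vee(y_j\wedge z)$: as $y_j\wedge p=o$, we get $s=\tau_r\vee o=\tau_r$, and $x\wedge\tau_r\le o$, since $b_0\wedge\tau_r=c_1\wedge\tau_r=o$.
* $s=z\vee(t_r\wedge\hat x_l)$: $\tau_r\wedge x_l\le o\le p$ as in the previous item, so $s=p$ and $x\wedge s\le o$.
* $s=z\vee(t_r\wedge y_j)$: each $y_j\in F_n$ has $\tau_r\wedge y_j=o$, so $s=p$ and $x\wedge s\le o$.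
* $s=z\vee(t_1\wedge t_2)$: $\tau_1\wedge\tau_2=o$, so $s=p$ and $x\wedge s\le o$.

Since $o\le b_0\in F_n$, every element of $X$ lies below an element of $F_n$.

**Step 4: conclude.** By Lemma 3, $p'\le p$ and $p'\le\bigvee X$ give $p'\le o$, a contradiction. This proves the statement on finite covers, hence also the algebraic case by Step 2. If $L$ embedded within its variety into an algebraic and strongly spatial lattice $M$, we could regard $L$ as a sublattice of $M$; but then $\{b_0,c_1\}$ could be refined to a minimal join-cover of $p'$, which is impossible. $\square$

## 7. Local finiteness and a countable sublattice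

**The variety $\mathrm{Var}(L)$ is locally finite.** First we bound the size of finitely generated sublattices of $L$. Given $k$ elements of $L$, let $\mathcal D$ be the lattice of sets (under $\cup$ and $\cap$) generated by those that belong to $Q$. The set $(\mathcal D\cap Q)\cup\{o,p,1\}$ contains the given elements. It is a sublattice of $L$: the join of two members of $\mathcal D\cap Q$ is their union or $1$, their meet is their intersection, and joins and meets with $o,p,1$ stay in the set by (3). Each member of $\mathcal D$ is a union of intersections of generators, so $|\mathcal D|\le2^{2^k}$. Hence a $k$-generated sublattice of $L$ has at most $2^{2^k}+3$ elements.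

Next, the free lattice on $k$ generators in $\mathrm{Var}(L)$ is the sublattice of $L^{L^k}$ generated by the $k$ projections. Call two $k$-tuples of elements of $L$ equivalent if there is an isomorphism between the sublattices they generate that carries one tuple to the other. By the bound there are only finitely many classes. Two terms that agree at a tuple agree at all equivalent tuples. So the free lattice embeds into a product of finitely many finite lattices, one for each class, and is finite. Every $k$-generated lattice in $\mathrm{Var}(L)$ is a quotient of it.

**A countable sublattice suffices.** The proof of Theorem 1 uses only elements of the countable sublattice $K$ of $L$ generated by $p,\tau_1,\tau_2$ and all $b_i,c_i$; this includes $o=\tau_1\wedge\tau_2$, $1=b_0\vee c_1$ and the elements $g$ of Lemma 3. So Theorem 1 holds with "containing $K$" in place of "containing $L$".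

## 8. A strongly spatial extension of $L$ that is not algebraic

The heuristic of Section 3 named a limit cover, $\{b_0,b_1,\dots\}\cup\{c_\infty\}$, and blamed its infinity. If we give up algebraicity, we can indeed add it, just as in Section 2.

**Theorem 2.** The lattice $L$ embeds, within its variety, into a (non-algebraic) strongly spatial lattice $L'$.

*Proof.*

**Step 1: define $L'$.** Let $P'=P\cup\{c_\infty\}$ with $c_\infty<c_n$ for all $n$ and no other new relations. Call a down-set $D$ of $P'$ *full$'$* if it contains $c_\infty$ and all $b_i$. Let $Q'$ be the set of non-full$'$ down-sets and $L'=Q'\cup\{p,1\}$ with $p=\{\pi\}$ and now $1=P'\cup\{\pi\}$. As for $L$, this is a closure system, hence a complete lattice. For $q\in P'$, the set ${\downarrow}q$ is not full$'$, since only ${\downarrow}b_0=\{b_0\}$ contains $b_0$; and ${\downarrow}q\setminus\{q\}\in Q'$ is the largest closed set strictly inside it. Also $p$ is an atom. So these are points, each closed set is the union of those it contains, and $L'$ is spatial. By (1) there are no other points. As before, $p\vee D=1$ for $D\in Q'\setminus\{\varnothing\}$; and for arbitrary $X\subseteq Q'$, $\bigvee X=\bigcup X$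 if this is non-full$'$, and $\bigvee X=1$ otherwise.

**Step 2: embed $L$ into $L'$.** For a down-set $D$ of $P$ let $\varphi(D)=D\cup\{c_\infty\}$ if $D$ contains some $c_n$, and $\varphi(D)=D$ otherwise. This is a down-set of $P'$. The map $\varphi$ is injective, since $\varphi(D)\cap P=D$; $\varphi(\varnothing)=\varnothing$; and $\varphi$ preserves $\cup$. It preserves $\cap$: if $c_m\in D$ and $c_n\in E$, then $c_{\max(m,n)}\in D\cap E$. By (2), $D$ is full if and only if it contains all $b_i$ and some $c_n$, that is, if and only if $\varphi(D)$ is full$'$. So $\varphi$ maps $Q$ into $Q'$ and respects both cases in the description of joins. Since $\varphi(D)=\varnothing$ only for $D=\varnothing$, joins with $p$ are respected too. With $p\mapsto p$, $1\mapsto1$ we get a lattice embedding $L\to L'$.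

**Step 3: $L'\in\mathrm{Var}(L)$.** An identity that fails in $L'$ fails at finitely many elements. These lie in a finite sublattice $N=(\mathcal D\cap Q')\cup\{p,1\}$, where $\mathcal D\ni\varnothing$ is a finite set of down-sets of $P'$ closed under $\cup$ and $\cap$. So it suffices to embed each such $N$ into $L$.

Let the *type* of $q\in P'$ be $\{D\in\mathcal D:q\in D\}$. The type of $c_n$ increases with $n$, because the $c_n$ decrease and the $D$ are down-sets; as $\mathcal D$ is finite, it is constant for $n\ge N_0$, for some $N_0$. Choose $m\ge\max(N_0,1)$ such that each type of a $b_i$ occurs among $b_0,\dots,b_m$. Let $\psi:P\to P'$ fix $\tau_1,\tau_2$, the $b_i$ with $i\le m$ and the $c_i$ with $1\le i\le m$, and send $b_i,c_i$ with $i>m$ to $c_\infty$.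

The map $\psi$ is order-preserving. For $j\ge i$, the relations $c_i\ge c_j$ and $c_i\ge b_j$ are kept if $j\le m$; they become $c_i\ge c_\infty$ if $i\le m<j$; and they become $c_\infty\ge c_\infty$ if $i>m$. So $D\mapsto\psi^{-1}(D)$ maps down-sets to down-sets and preserves $\cup$, $\cap$ and $\varnothing$.

Every type occurs on $\psi(P)$. This is clear for the elements fixed by $\psi$ and for $c_\infty=\psi(c_{m+1})$. The type of $b_i$ with $i>m$ occurs among $b_0,\dots,b_m$, and the type of $c_n$ with $n>m$ is that of $c_m$. So if $D\ne E$ in $\mathcal D$, some element of $\psi(P)$ lies in exactly one of them, and $\psi^{-1}(D)\ne\psi^{-1}(E)$.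

Finally, for $D\in\mathcal D$, $D$ is full$'$ if and only if $\psi^{-1}(D)$ is full. If $D$ is full$'$, then $b_0,\dots,b_m$ and $c_\infty=\psi(c_{m+1})$ are in $D$, so $F_m\subseteq\psi^{-1}(D)$. Conversely, if $F_n\subseteq\psi^{-1}(D)$, then by (2) we may take $n\ge m$, so $b_0,\dots,b_m\in D$ and $c_\infty=\psi(c_{n+1})\in D$; by the choice of $m$ all $b_i\in D$, and $D$ is full$'$. Hence, with $p\mapsto p$ and $1\mapsto1$, we get a lattice embedding $N\to L$; joins with $p$ are respected because $\psi^{-1}(D)=\varnothing$ only for $D=\varnothing$.

**Step 4: $L'$ is strongly spatial.** Let $\bar q$ be the point belonging to $q\in P'\cup\{\pi\}$, and let $X$ be a join-cover of $\bar q$. If $q\in\bigcup X$, then $\{\bar q\}$ refines $X$. It is a minimal join-cover: if $Y$ refines it and covers $\bar q$, then $\bigvee Y=\bar q$, so $\bar q\in Y$ by (1). Now let $q\notin\bigcup X$. Then $1\notin X$ and $\bigvee X\ne\bigcup X$, so $\bigvee X=1$.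

(a) Suppose $p\in X$. Then $q\ne\pi$, and $X$ contains some $D\in Q'\setminus\{\varnothing\}$, since otherwise $\bigvee X=p=\bigcup X$. Pick $d\in D$ minimal in $P'$; it exists, since the elements $b_i,\tau_r,c_\infty$ are minimal and $c_n\ge c_\infty$ for all $n$. Then $Z=\{p,\{d\}\}$ refines $X$ and $\bigvee Z=1$, so $Z$ is a join-cover of $\bar q$. A set $Y$ refining $Z$ has members in $\{\varnothing,p,\{d\}\}$. If $Z\not\subseteq Y$, then $\bigvee Y\subseteq\{d\}$ or $\bigvee Y\subseteq\{\pi\}$. Neither contains $q$, since $q\ne\pi$, and $q\ne d$ because $d\in\bigcup X$. So $Z$ is minimal.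

(b) Suppose $p\notin X$. Then $X\subseteq Q'$ and $\bigcup X$ is full$'$. So $Z=\{\{b_i\}:i\ge0\}\cup\{\{c_\infty\}\}$ refines $X$, and $\bigvee Z=1$. If $Y$ refines $Z$ and $Z\not\subseteq Y$, then the members of $Y$ are $\varnothing$ or among the singletons in $Z$, with at least one singleton missing. So $\bigcup Y$ is non-full$'$ and $\bigvee Y=\bigcup Y\subseteq\bigcup X\not\ni q$. So $Z$ is minimal.

**Step 5: $L'$ is not algebraic.** It lies in $\mathrm{Var}(L)$, contains a copy of $L$ and is strongly spatial, so this follows from Theorem 1. $\square$

So $L$ embeds within its variety into an algebraic spatial lattice (itself) and into a strongly spatial lattice, but never into a lattice with both properties. In $L'$ the cover $\{b_0,c_1\}$ of $p$ refines to the infinite minimal cover $Z$ of case (b); so the word "finite" in Theorem 1 cannot be dropped when $M$ is not algebraic.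

## 9. A criterion through join-irreducible elements

Which lattices do embed? The next theorem trades completeness for a condition on finite covers in some member of the variety.

Call $q\ne0$ in a lattice $U$ with $0$ *join-irreducible* if $q=\bigvee F$ with $F$ finite implies $q\in F$ (here $\bigvee\varnothing=0$). Points are join-irreducible, by (1). In a chain with $0$ every nonzero element is join-irreducible; for instance, in $[0,1]$ all $q>0$ are join-irreducible although none is a point.

**Theorem 3.** For a lattice $L$ the following are equivalent.

1. $L$ embeds within its variety into some algebraic and strongly spatial lattice.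
2. $L$ is a sublattice of some $U\in\mathrm{Var}(L)$ with $0$ having a set $J$ of join-irreducible elements such that
   - (a) if $a\not\le b$ in $L$, some $q\in J$ satisfies $q\le a$, $q\not\le b$;
   - (b) for $q\in J$ and finite $X\subseteq U$ with $q\le\bigvee X$, there is a finite $Z\subseteq J$ refining $X$ with $q\le\bigvee Z$, such that $Z\subseteq Y$ for every finite $Y\subseteq J$ refining $Z$ with $q\le\bigvee Y$.

(In this theorem $L$ is any lattice, not only the one of Section 3.)

*Proof of (1)$\Rightarrow$(2).* Let $U$ be the algebraic strongly spatial lattice, with $L$ regarded as a sublattice, and let $J$ be its set of points. If $a\not\le b$, then, $a$ being a join of points, some point below $a$ is not below $b$; this is (a). For (b), refine $X$ to a minimal join-cover $Z$ of $q$. It is finite by Lemma 1. The set of all points below elements of $Z$ has the same join as $Z$, since $U$ is spatial. So it is a join-cover refining $Z$, hence it contains $Z$, and $Z\subseteq J$. The last property in (b) is part of minimality.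

*Proof of (2)$\Rightarrow$(1).*

**Step 1: build an algebraic lattice $M$ from $J$.** Let $M$ be the set of all $C\subseteq J$ such that $q\in J$, $F\subseteq C$ finite and $q\le\bigvee F$ imply $q\in C$. This is a closure system on $J$, and it is closed under directed unions because each $F$ is finite. So $M$ is an algebraic lattice. The closure of $A\subseteq J$ is
$$\Bigl\{q\in J:q\le\bigvee F\text{ for some finite }F\subseteq A\Bigr\}.$$
Indeed this set contains $A$ and lies in every member of $M$ containing $A$. It is in $M$: if $q\le\bigvee F$ with $F$ a finite subset of it, and $f\le\bigvee F_f$ with $F_f\subseteq A$ finite for each $f\in F$, then $q\le\bigvee\bigcup_fF_f$. For $q\in J$ let $\hat q=\{r\in J:r\le q\}$. This is the closure of $\{q\}$, because no $r\in J$ is $\le\bigvee\varnothing=0$.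

**Step 2: $M$ is spatial.** The set $\{r\in J:r<q\}$ is closed. For if $r_1,\dots,r_k<q$ and $r\le\bigvee r_i$ with $r\in J$, then $r\le q$, and $r=q$ would give $q=\bigvee r_i$, contradicting join-irreducibility. A member of $M$ strictly inside $\hat q$ does not contain $q$, so it is contained in $\{r\in J:r<q\}$. Thus this set is the largest element of $M$ strictly below $\hat q$, and $\hat q$ is a point. Clearly $C=\bigvee_{q\in C}\hat q$ for $C\in M$. Hence $M$ is spatial, and by (1) every point of $M$ is some $\hat q$.

**Step 3: $M$ is strongly spatial.** Let $\mathcal X$ be a join-cover of $\hat q$. Then $q$ is in the closure of $\bigcup\mathcal X$, so there is a finite $F\subseteq\bigcup\mathcal X$ with $q\le\bigvee F$. Take $Z$ from (b) for $F$, and let $\hat Z=\{\hat z:z\in Z\}$. As $q\le\bigvee Z$, $\hat Z$ is a join-cover of $\hat q$. It refines $\mathcal X$: given $z\in Z$, there are $f\in F$ with $z\le f$ and $C\in\mathcal X$ with $f\in C$, so $\hat z\subseteq\hat f\subseteq C$.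

The set $Z$ is an antichain: if $z<z'$ in $Z$, then $Z\setminus\{z\}$ is a finite subset of $J$ that refines $Z$ and has the same join, so it would contain $Z$, which is absurd.

Let $\mathcal Y$ be a join-cover of $\hat q$ refining $\hat Z$. Then $q\le\bigvee G$ for a finite $G\subseteq\bigcup\mathcal Y$. Each $g\in G$ lies in some $D\in\mathcal Y$ with $D\subseteq\hat z$ for some $z\in Z$, so $g\le z$; thus $G$ refines $Z$, and $Z\subseteq G$ by (b). Given $z\in Z$, pick $D\in\mathcal Y$ with $z\in D$ and $z'\in Z$ with $D\subseteq\hat z'$. Then $z\le z'$, so $z=z'$, as $Z$ is an antichain. Hence $D\subseteq\hat z$, and $z\in D$ gives $\hat z\subseteq D$; so $D=\hat z$. Thus $\hat Z\subseteq\mathcal Y$, and $\hat Z$ is minimal.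

**Step 4: embed $L$ into $M$.** For $a\in L$ let $\varepsilon(a)=\{q\in J:q\le a\}$, which is in $M$. The map $\varepsilon$ preserves meets, and it is injective by (a). If $q\in J$ and $q\le a\vee b$, then (b) with $X=\{a,b\}$ gives a finite $Z\subseteq\varepsilon(a)\cup\varepsilon(b)$ with $q\le\bigvee Z$, so $q\in\varepsilon(a)\vee\varepsilon(b)$. The reverse inclusion $\varepsilon(a)\vee\varepsilon(b)\subseteq\varepsilon(a\vee b)$ holds because $\varepsilon$ is order-preserving. So $\varepsilon$ is a lattice embedding.

**Step 5: $M\in\mathrm{Var}(L)$.** Let $s\le t$ hold in $U$, let $C_1,\dots,C_k\in M$ and $q\in s^M(\vec C)$. We pass from $M$ down to $U$ and back.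

First, *there are finite $A_i\subseteq C_i$ with $q\le s^U(\bigvee A_1,\dots,\bigvee A_k)$*, by induction on $s$. For a variable $x_i$ take $A_i=\{q\}$ and the other sets empty. If $s=s_1\wedge s_2$, then $q$ lies in both $s_1^M(\vec C)$ and $s_2^M(\vec C)$; take the unions of the two families of witnesses and use that terms are monotone. If $s=s_1\vee s_2$, then $q\le\bigvee F$ for a finite $F\subseteq s_1^M(\vec C)\cup s_2^M(\vec C)$; take the unions of the witnesses for all $f\in F$. Then each $f\le s_1^U\vee s_2^U$ at the new arguments, hence so is $q$.

So $q\le t^U(\bigvee A_1,\dots,\bigvee A_k)$. Second, *this implies $q\in t^M(\vec C)$*, by induction on $t$, for all $q\in J$ at once. For a variable $x_i$, $q\le\bigvee A_i$ with $A_i\subseteq C_i$ finite, so $q\in C_i$. For a meet, $q$ is below both $t_1^U$ and $t_2^U$, so it is in both $t_1^M(\vec C)$ and $t_2^M(\vec C)$. For $t=t_1\vee t_2$, use (b) with $X=\{t_1^U,t_2^U\}$, evaluated at the $\bigvee A_i$. Each $z$ in the resulting $Z$ lies in $t_1^M(\vec C)$ or $t_2^M(\vec C)$ by induction, and $q\le\bigvee Z$, so $q\in t^M(\vec C)$.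

Hence $M$ satisfies all identities of $U$, so $M\in\mathrm{Var}(L)$. $\square$

## 10. Modular and $n$-distributive lattices

A lattice is *$n$-distributive* ($n\ge1$) if it satisfies
$$x\wedge\bigvee_{i=0}^ny_i=\bigvee_{i=0}^n\Bigl(x\wedge\bigvee_{j\ne i}y_j\Bigr).$$
For $n=1$ this is distributivity.

**Corollary 4.** Every $n$-distributive lattice embeds, within its variety, into some lattice that is *both* algebraic and strongly spatial. The same holds for every modular lattice.

*Proof for modular lattices.* By the quoted results, a modular lattice embeds within its variety into an algebraic spatial lattice. The latter lies in the variety, so it is modular, so it is strongly spatial.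

*Proof for $n$-distributive lattices.* Let $L$ be $n$-distributive. We verify (2) of Theorem 3.

**Step 1: the filter lattice.** Let $U$ be the lattice of nonempty filters of $L$ under reverse inclusion. Finite nonempty joins in $U$ are intersections, the meet of two filters is the filter generated by their union, and the least element is $0_U=L$. It is a standard fact (e.g. Grätzer, *General Lattice Theory*) that $U\in\mathrm{Var}(L)$ and that $a\mapsto{\uparrow}a$ embeds $L$ into $U$. Here is the reason. For every term $t$,
$$t^U(H_1,\dots,H_k)=\{a\in L:a\ge t^L(h_1,\dots,h_k)\text{ for some }h_i\in H_i\},$$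
by induction on $t$. For a variable this says that $H_i$ is an up-set. For joins and meets, if the subterms have witnesses $\vec h$ and $\vec h'$, replace both by $(h_i\wedge h_i')_i$, which only lowers the values. Then $a$ is above both $t_1^L(\vec h)$ and $t_2^L(\vec h)$ if and only if it is above their join, and $a$ is in the filter generated by $t_1^U\cup t_2^U$ if and only if it is above some $t_1^L(\vec h)\wedge t_2^L(\vec h)$. So terms that are equal in $L$ are equal in $U$. Moreover ${\uparrow}a\cap{\uparrow}b={\uparrow}(a\vee b)$, and ${\uparrow}a\cup{\uparrow}b$ generates ${\uparrow}(a\wedge b)$.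

Let $J$ be the set of all join-irreducible elements of $U$.

**Step 2: condition (a).** Let $a\not\le b$ in $L$. By Zorn's Lemma there is a filter $H$ maximal with $a\in H\not\ni b$. As $b\notin H$, $H\ne0_U$. Elements of $U$ strictly below $H$ are filters properly containing $H$, so they contain $b$, by maximality. A finite nonempty join of them is an intersection and still contains $b$, and the empty join is $0_U$; so no finite join of them is $H$. Thus $H\in J$. Also $H\le{\uparrow}a$, as $a\in H$, and $H\not\le{\uparrow}b$, as $b\notin H$.

**Step 3: irredundant covers are small.** Let $q\in J$. In what follows, a *cover* is a finite join-cover of $q$ in $U$ (a finite set whose join is above $q$). It is *irredundant* if no proper subset of it is a cover of $q$. An irredundant cover has at most $n$ elements. Indeed, given one with more than $n$ elements, let $y_0,\dots,y_{n-1}$ be $n$ of its elements and $y_n$ the join of the others. As $U$ is $n$-distributive,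
$$q=\bigvee_{i=0}^n\Bigl(q\wedge\bigvee_{j\ne i}y_j\Bigr).$$
As $q$ is join-irreducible, $q\le\bigvee_{j\ne i}y_j$ for some $i$. So a proper subset already covers $q$, contradicting irredundance.

**Step 4: choose the candidate $Z$ for condition (b).** Let $X$ be a finite cover of $q$. It has an irredundant subset that covers $q$, so irredundant covers refining $X$ exist, and their sizes are at most $n$. Among them pick one, $\{Y_1,\dots,Y_k\}$, of maximal size $k$; note $k\ge1$, as $q\ne0_U$. Consider the $k$-tuples $(G_1,\dots,G_k)\in U^k$ with $G_i\le Y_i$ for all $i$ and $q\le\bigvee G_i$, ordered componentwise. One of them is $(Y_1,\dots,Y_k)$. Let $(G_i^\lambda)_i$ be a nonempty chain of such tuples. The componentwise unions $\bigcup_\lambda G_i^\lambda$ are filters, and they lie below all $G_i^\lambda$ in $U$. Moreover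
$$\bigcap_i\bigcup_\lambda G_i^\lambda=\bigcup_\lambda\bigcap_iG_i^\lambda\subseteq q.$$
The equality holds because, if an element lies in $G_i^{\lambda_i}$ for each $i$, then for the lowest of the finitely many tuples with indices $\lambda_1,\dots,\lambda_k$ it lies in all components. The inclusion holds because $q\le\bigvee_iG_i^\lambda$ means $q\supseteq\bigcap_iG_i^\lambda$. So the componentwise unions again form such a tuple, a lower bound of the chain. By Zorn's Lemma there is a minimal tuple $(G_1,\dots,G_k)$. Let $Z=\{G_1,\dots,G_k\}$; it refines $X$ and covers $q$.

We have $q\not\le\bigvee_{j\ne i}G_j$ for each $i$, since $q\not\le\bigvee_{j\ne i}Y_j$ by irredundance. So the $G_i$ are distinct and nonzero: if $G_i=G_j$ with $j\neq i$, or $G_i=0_U$, then dropping $G_i$ would not change the join.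

**Step 5: every finite cover refining $Z$ contains $Z$.** Let $Y\subseteq U$ be a finite cover of $q$ refining $Z$. Choose an irredundant cover $Y'\subseteq Y$, and partition $Y'=\bigcup_iY_i'$ so that the elements of $Y_i'$ are $\le G_i$. Each $Y_i'$ is nonempty, since otherwise $q\le\bigvee_{j\ne i}G_j$. The tuple $(\bigvee Y_i')_i$ is componentwise below $(G_i)_i$ and still satisfies the two requirements, so by minimality $\bigvee Y_i'=G_i$ for all $i$. As $Y'$ is irredundant and refines $X$, maximality of $k$ gives $|Y'|\le k$. So the $k$ nonempty disjoint sets $Y_i'$ are singletons, namely $Y_i'=\{G_i\}$. Hence $Z\subseteq Y'\subseteq Y$.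

**Step 6: $Z\subseteq J$.** We know $G_i\ne0_U$. If $G_i=\bigvee F$ with $F$ finite, then $(Z\setminus\{G_i\})\cup F$ is a finite cover of $q$ refining $Z$. By Step 5 it contains $G_i$, so $G_i\in F$. Thus $G_i\in J$.

Steps 4–6 give condition (b): the set $Z\subseteq J$ is finite, refines $X$ and covers $q$, and it is contained in every finite cover of $q$ refining it, in particular in those that are subsets of $J$. Theorem 3 now gives the algebraic and strongly spatial extension of $L$ in $\mathrm{Var}(L)$. $\square$
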